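# Minimum degree in minimally $k$-factor-critical graphs

## 1. Minimum degree $k+1$: the theorem and a local form

**Theorem 1.** Let $G$ be a minimally $k$-factor-critical graph of order $n$, where $0\le k<n$. Then $\delta(G)=k+1$.

All graphs are finite, undirected and simple, and $\delta(G)$ is the minimum degree. A graph $G$ of order $n$ is *$k$-factor-critical*, $0\le k<n$, if the removal of any $k$ vertices leaves a graph with a perfect matching. For $k=0$ this says that $G$ itself has a perfect matching. We write *$k$-fc* for short. An edge $e$ of a $k$-fc graph $G$ is *critical* if $G-e$ is not $k$-fc, and $G$ is *minimally $k$-fc* if it is $k$-fc and every edge is critical. So the theorem says: if no edge can be spared, then some vertex has as few edges as a $k$-fc graph allows at all. (That $\delta(G)\ge k+1$ for every $k$-fc graph with $k\ge 1$ is an easy fact, (5) below.)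

The problem comes from Jing Guo, Heping Zhang, "Minimally k-factor-critical graphs for some large k", arXiv:2207.03120 (2022). The statement, there a conjecture, is known for $k=1$, $n-2$, $n-4$, $n-6$. We prove it for all $k$ and $n$, by way of a stronger local statement.

Notation: $V=V(G)$, $n=|V|$, and $N(X)$ is the set of vertices *outside* $X$ that have a neighbour in $X$. A set is odd or even according to its cardinality.

**Theorem 2 (local form).** Let $k\ge 1$, let $G$ be $k$-fc, and let $\mathcal W$ be the set of nonempty even sets $P\subset V$ with $|N(P)|=k$ and $P\cup N(P)\ne V$. Put $W=V$ if $\mathcal W=\emptyset$; otherwise let $W$ be a member of $\mathcal W$ of smallest cardinality. If every edge of $G[W]$ is critical, then some vertex of $W$ has degree exactly $k+1$ in $G$.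

**Theorem 2 implies Theorem 1.** For $k=0$, let $M$ be a perfect matching of $G$. Any edge outside $M$ could be deleted, so $E(G)=M$ and $\delta(G)=1$. For $k\ge1$, minimality makes every edge critical, in particular every edge of $G[W]$. Theorem 2 gives a vertex of degree $k+1$, and (5) gives $\delta(G)\ge k+1$.

**Examples of $k$-fc graphs.** For $k=n-2$: removing $n-2$ vertices leaves two vertices, which must be adjacent. So the only $(n-2)$-fc graph is $K_n$, and $\delta(K_n)=n-1=k+1$.

For $k=1$: in the cycle $C_5$, deleting a vertex leaves a path on four vertices, which has a perfect matching. If we delete an edge $xy$ and then the other neighbour of $x$, the vertex $x$ is isolated. So $C_5$ is minimally $1$-fc, with $\delta=2$. The *bowtie*, two triangles $abc$ and $cde$ sharing the vertex $c$, is also minimally $1$-fc. Indeed, deleting $c$ leaves the edges $ab$, $de$, and deleting $a$ leaves $bc$, $de$ (the other cases are alike). Every edge has an end of degree $2$; after deletion of the edge this end has one neighbour left, and deleting that neighbour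 isolates it.

For $k=2$, $n=6$: the prism, two triangles $a_1a_2a_3$ and $b_1b_2b_3$ with the edges $a_ib_i$. Up to symmetry we delete $\{a_1,a_2\}$ (left: $a_3b_3$, $b_1b_2$), $\{a_1,b_1\}$ (left: a $4$-cycle) or $\{a_1,b_2\}$ (left: $a_2a_3$, $b_1b_3$). So the prism is $2$-fc. It is $3$-regular, and by (5) applied to $G-e$ no edge can be deleted, so it is minimally $2$-fc with $\delta=3=k+1$.

**Examples of $W$.** In the bowtie ($k=1$) the set $\{a,b\}$ is even, has the single neighbour $c$, and leaves $d,e$ outside. So $\mathcal W\ne\emptyset$, and we may take $W=\{a,b\}$. In $C_5$ the only nonempty sets with exactly one neighbour are the $4$-sets, and for those $P\cup N(P)=V$. So $\mathcal W=\emptyset$ and $W=V$.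

From now on $k\ge1$ and $G$ is $k$-fc. Deleting $k$ vertices leaves an even number of vertices, so $n\equiv k\pmod 2$, and $n>k$ gives $n\ge k+2$.

## 2. Factor-criticality as a bound on odd components

Components are identified with their vertex sets, and $o(H)$ is the number of odd components of $H$. Two disjoint sets are *nonadjacent* if no edge of $G$ joins them. The symbol $[\,\cdot\,]$ is $1$ if the condition inside holds and $0$ otherwise. Tutte's theorem says that $H$ has a perfect matching if and only if $o(H-S)\le|S|$ for all $S\subseteq V(H)$.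

**(1) Criterion.** A graph $H$ of order $n\equiv k\pmod2$, $n>k$, is $k$-fc if and only if $o(H-T)\le|T|-k$ for all $T\subseteq V(H)$ with $|T|\ge k$.

Proof. $H$ is $k$-fc iff for every $k$-set $A$ and every $S$ disjoint from $A$ we have $o(H-A-S)\le|S|$. Write $T=A\cup S$; then $|S|=|T|-k$, and every $T$ with $|T|\ge k$ arises. $\square$

**(2) Connectivity.** If $|T|<k$, then $G-T$ is connected.

Proof. Otherwise $V\setminus T=A\sqcup B$ with $A,B$ nonempty and nonadjacent. Put $d=k-|T|\ge1$, so $|A|+|B|=n-k+d$. Consider the integers from $\max(0,\,n-k-|B|)$ to $\min(|A|,\,n-k)$. The four differences "upper term minus lower term" are $|A|$, $n-k$, $|A|+|B|-(n-k)=d$, and $|B|$, all at least $1$. So the interval contains two consecutive integers, hence an odd integer $a$. Keep $a$ vertices of $A$ and $n-k-a$ vertices of $B$ (possible, as $0\le n-k-a\le|B|$), and delete all others. Exactly $k$ vertices are deleted, and no perfect matching remains, since the $a$ kept vertices of $A$ can be matched only among themselves. Contradiction. $\square$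

**Definition.** An *odd family* is a nonempty family $\mathcal F$ of pairwise disjoint, pairwise nonadjacent odd sets; $\bigcup\mathcal F$ denotes its union.

The next two rules are the workhorses. The first gains one for each odd set; the second needs no parity but gains nothing.

**(3) Odd rule.** Let $\mathcal F$ be an odd family, $M\cap\bigcup\mathcal F=\emptyset$ and $N(\bigcup\mathcal F)\subseteq M$. If $|\mathcal F|\ge2$, or $V\ne M\cup\bigcup\mathcal F$, or $|M|\ge k$, then $|M|\ge|\mathcal F|+k$.

**(4) Plain rule.** If $P\ne\emptyset$, $N(P)\subseteq M$, $M\cap P=\emptyset$ and $V\ne P\cup M$, then $|M|\ge k$.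

Proof of both. Each of the given sets is a union of components of $G-M$. Suppose $|M|<k$. Then in (3) one of the first two conditions holds, and in (3) as in (4) the graph $G-M$ has at least two components, contradicting (2). So $|M|\ge k$. In (3) every member of $\mathcal F$ is odd, so it contains an odd component of $G-M$; hence $|\mathcal F|\le o(G-M)\le|M|-k$ by (1). $\square$

When we say "by (3), $v$ is outside", we mean that $v\notin M\cup\bigcup\mathcal F$, so that the second condition holds; similarly for (4).

**(5) Degrees.** $\delta(G)\ge k+1$. Indeed, if $V\ne\{v\}\cup N(v)$, use (3) for $\{\{v\}\}$ and $M=N(v)$. Otherwise $d(v)=n-1\ge k+1$.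

## 3. Barriers of critical edges and tight families

A critical edge leaves a trace: a set that violates (1) for $G-e$.

**Definition.** A *barrier* for an edge $e=uv$ is a set $T$ with $|T|\ge k$ and $o(G-e-T)\ge|T|-k+1$.

Example: in $C_5$ with vertices $1,\dots,5$ in order, $k=1$, $e=12$, the set $T=\{3,5\}$ is a barrier. The components of $G-e-T$ are $\{1\},\{2\},\{4\}$, and $3\ge 2-1+1$. By Lemma 1 below a barrier with three vertices would need four odd components among two vertices, so $T$ has maximum size.

**Lemma 1.** A critical edge $e=uv$ has a barrier. For any barrier $T$ for an edge $e=uv$: $o(G-e-T)=|T|-k+2$, and $u,v$ lie in different odd components of $G-e-T$. So $u,v\notin T$, and $e$ is the only edge of $G$ joining two different components of $G-e-T$.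

Proof. Existence is (1) for $G-e$. For a barrier, $o(G-e-T)\equiv n-|T|\equiv|T|-k\pmod2$, so $o(G-e-T)\ge|T|-k+2$. On the other hand $o(G-T)\le|T|-k$ by (1). If an end of $e$ is in $T$, the two graphs coincide, which is impossible. Otherwise adding $e$ lowers $o$ by at most $2$, and by $2$ only if $e$ joins two different odd components. So equality holds and this happens. $\square$

From now on $\mathcal K$ is the set of components of $G-e-T$, with $u\in D\in\mathcal K$ and $v\in F\in\mathcal K$. Different members of $\mathcal K$ are nonadjacent, except that $D$ and $F$ are joined by the single edge $e$. Hence for $X\subseteq K\in\mathcal K$: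

$$N(X)\subseteq(K\setminus X)\cup T\cup\{v:\text{ if }u\in X\}\cup\{u:\text{ if }v\in X\}.\tag{6}$$

**Lemma 2.** Let $T$ be a barrier for $e$ of maximum size. Then every $K\in\mathcal K$ is odd, so $|T|=|\mathcal K|+k-2$; and $o(G[K]-Z)\le|Z|-1$ whenever $\emptyset\ne Z\subseteq K\in\mathcal K$.

Proof. If $K$ is even and $z\in K$, then $K\setminus\{z\}$ is odd and contributes an odd component, so $o(G-e-(T\cup\{z\}))\ge|T|-k+3$ and $T\cup\{z\}$ is a larger barrier. So all $K$ are odd, and Lemma 1 gives $|\mathcal K|=|T|-k+2$. Suppose $o(G[K]-Z)\ge|Z|$. Since $|K|$ is odd, $o(G[K]-Z)\equiv|Z|+1\pmod2$, so it is at least $|Z|+1$. The edge $e$ is not inside $K$, hence $o(G-e-(T\cup Z))\ge(|\mathcal K|-1)+|Z|+1=|T\cup Z|-k+2$, and $T\cup Z$ is a larger barrier. $\square$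

**Definition.** An odd family $\mathcal F$ is *tight* if $|N(\bigcup\mathcal F)|=|\mathcal F|+k$, that is, if (3) holds with equality.

Example: $\{\{v\}\}$ is tight exactly when $d(v)=k+1$. So Theorem 2 asks for a tight family consisting of one vertex of $W$. In $C_5$ the family $\{\{2\},\{4\}\}$ is tight: its neighbourhood is $\{1,3,5\}$ and $3=2+1$. It comes from the barrier $\{3,5\}$ above by dropping the component $\{1\}$, and this is general:

**Lemma 3.** Let $T$ be a barrier for $e=uv$ all of whose components are odd, $u\in D\in\mathcal K$. Then $\mathcal F=\mathcal K\setminus\{D\}$ is tight with $N(\bigcup\mathcal F)=T\cup\{u\}$.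

Proof. $\mathcal F$ contains $F$ and its members are pairwise nonadjacent, since $D$ is missing. Put $N=N(\bigcup\mathcal F)$ and $M=T\cup\{u\}$. Then $N\subseteq M$, and $|M|=|T|+1=|\mathcal K|+k-1=|\mathcal F|+k$. If $N\ne M$, a vertex of $M\setminus N$ is outside $N\cup\bigcup\mathcal F$, so (3) gives $|N|\ge|\mathcal F|+k=|M|$, a contradiction. $\square$

The names of the ends are free, so $\mathcal K\setminus\{F\}$ is tight as well.

## 4. Deleting $k-1$ vertices loses minimality

For $k=1$ there is a two-line proof. Recall Lovász's ear decomposition theorem: a graph is $1$-fc if and only if it can be built from a single vertex by adding, one after another, ears of odd length. Here an ear is a path or cycle whose end vertices (or, for a cycle, one vertex) lie in the part already built and whose other vertices are new. If $G$ is minimally $1$-fc, the last ear is not a single edge, since that edge could be deleted. So it has length at least $3$, and its inner vertices have degree $2=k+1$.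

For $k\ge2$ one would try to reduce to this. Take a set $A$ of $k-1$ vertices. Then $G-A$ is $1$-fc. If it were minimally $1$-fc, it would have a vertex of degree $2$, and this vertex would have degree at most $2+(k-1)=k+1$ in $G$. But $G-A$ need not be minimal. If $T\supseteq A$ is a barrier for $e$ in $G$, then $T\setminus A$ has at least one vertex and is a barrier for $e$ in $G-A$ (with $1$ in place of $k$), and conversely. So $e$ is critical in $G-A$ exactly when it has a barrier in $G$ that contains $A$, and nothing provides one $A$ for all edges. In the prism ($k=2$) take $A=\{a_1\}$. In $G-a_1$ the edge $b_2b_3$ is a chord of the spanning $5$-cycle $a_2a_3b_3b_1b_2$, so it is not critical there. It is critical in $G$; a barrier is $T=\{a_2,b_1\}$, with components $\{b_2\}$ and $\{a_1,a_3,b_3\}$, and it does not contain $a_1$. So we must work with several barriers at the same time.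

## 5. Even sets with exactly $k$ neighbours

Lemma 3 suggests the following. Assume that no vertex has degree $k+1$, and take a tight family with union $U$ as small as possible. Put $S=N(U)$ and $R=V\setminus(U\cup S)$. Take a vertex $v\in S$ with at least two neighbours in $U$, a neighbour $u\in U$ of $v$, and a maximum barrier $T$ for $e=uv$. Then $\mathcal K\setminus\{D\}$ is a second tight family. A count in Section 7 will show that the part of its union *outside $R$* has fewer than $|U|$ vertices. So if no component other than $D$ enters $R$, the choice of $U$ is contradicted.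

Suppose a component $K\ne D$ does enter $R$. All neighbours of $K\cap R$ lie in $(R\cap T)\cup(S\cap T)\cup(K\cap S)$, and the same count leaves room for at most $k$ vertices in this set. If $K\cap R$ is odd, rule (3) demands $k+1$, and we win. If $K\cap R$ is even, only rule (4) is available, it demands $k$, and the argument stops: there may be an even set with exactly $k$ neighbours. The bowtie shows that such sets do occur in minimally $k$-fc graphs.

So we collect these sets. They form $\mathcal W$, and the remedy is to run the whole argument inside a smallest one, $W$. From here on, **Case 0** means $\mathcal W=\emptyset$, $W=V$. **Case 1** means $\mathcal W\ne\emptyset$; then put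
$$Q=N(W),\quad |Q|=k,\qquad O=V\setminus(W\cup Q)\ne\emptyset .$$
In the bowtie, $W=\{a,b\}$, $Q=\{c\}$, $O=\{d,e\}$.

**First facts in Case 1.** $W$ and $O$ are nonadjacent. By (1) with $T=Q$, all components of $G-Q$ are even, so $|O|$ is even. For every nonempty union $O'$ of components of $G[O]$ we have $N(O')\subseteq Q$ and $W$ is outside, so (4) gives $N(O')=Q$. In particular $O\in\mathcal W$, hence $|O|\ge|W|$. Moreover

$$|N(X)|\ge k+1\quad\text{for every nonempty proper subset }X\text{ of }W.\tag{7}$$

Proof. $N(X)\subseteq W\cup Q$, so $O$ is outside. If $X$ is odd, use (3). If $X$ is even, (4) gives $|N(X)|\ge k$, and equality would give $X\in\mathcal W$ with $|X|<|W|$. $\square$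

We also recall that neighbourhoods are submodular: for all $A,B\subseteq V$,
$$|N(A\cap B)|+|N(A\cup B)|\le|N(A)|+|N(B)|.\tag{8}$$
With $N[X]=X\cup N(X)$ we have $N[A\cup B]=N[A]\cup N[B]$ and $N[A\cap B]\subseteq N[A]\cap N[B]$, so $|N[A\cup B]|+|N[A\cap B]|\le|N[A]|+|N[B]|$. Subtract $|A\cup B|+|A\cap B|=|A|+|B|$.

The next lemma is what makes the obstructing even sets harmless: such a set and its neighbourhood either meet $W$ so as to leave nothing of it outside, or miss $W$ completely.

**Lemma 4 (Case 1).** Let $P\in\mathcal W$, $X=N(P)$, $Z=V\setminus(P\cup X)$. If $Z\cap W\ne\emptyset$, then $W\subseteq Z$, that is, $W\cap(P\cup N(P))=\emptyset$.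

Proof. Suppose $W\not\subseteq Z$. Then $W\cap Z$ is a nonempty proper subset of $W$, so $|N(W\cap Z)|\ge k+1$ by (7).

Let $O\cap P\ne\emptyset$. A vertex of $O\cap P$ is not in $W\cup Z$, has no neighbour in $W$ (it is in $O$) and none in $Z$ (it is in $P$). So it is outside $(W\cup Z)\cup N(W\cup Z)$, and (4) gives $|N(W\cup Z)|\ge k$. As $N(Z)\subseteq X$, (8) gives $2k+1\le|N(W)|+|N(Z)|\le2k$, a contradiction.

Let $O\cap P=\emptyset$, so $P\subseteq W\cup Q$. Neighbours of $W\cap Z$ lie in $W\cup Q$ and not in $P$, so $N(W\cap Z)\subseteq(W\cap X)\cup(Q\setminus P)$. Hence $k+1\le|W\cap X|+k-|Q\cap P|$, i.e. $|W\cap X|\ge|Q\cap P|+1$. But $|P|\ge|W|$ reads $|P\cap W|+|P\cap Q|\ge|W\cap P|+|W\cap X|+|W\cap Z|$, so $|P\cap Q|\ge|W\cap X|+1$, a contradiction. $\square$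

The last lemma of this section cuts the tight family of Lemma 3 back to $W$ when it spills over into $Q$ but not into $O$.

**Lemma 5 (Case 1).** Let $e=uv$ be an edge with $u,v\in W$, $T$ a maximum barrier for $e$, $u\in D$, $v\in F$, $\mathcal F=\mathcal K\setminus\{D\}$. If $O\subseteq D\cup T$, there is a tight family whose union is contained in $W\cap\bigcup\mathcal F$.

Proof. No member of $\mathcal F$ meets $O$. Let $\mathcal Q=\{K\in\mathcal F:K\cap Q\ne\emptyset\}$ and $g=\sum_{K\in\mathcal Q}|K\cap Q|=k-|Q\cap T|-|Q\cap D|$.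

**Step 1: $|T\cap O|\ge g$.** This pays for the vertices of $Q$ that we cut off. If $O\cap D\ne\emptyset$: since $u\in W$ is not in $O$, we have $N(O\cap D)\subseteq(T\cap O)\cup(T\cap Q)\cup(D\cap Q)$, and $v$ is outside, so (4) gives $|T\cap O|\ge k-|T\cap Q|-|D\cap Q|=g$. Otherwise $O\subseteq T$. The set $D\cap W$ contains $u$ and not $v$, so it is a nonempty proper subset of $W$, and $N(D\cap W)\subseteq(T\cap W)\cup(T\cap Q)\cup(D\cap Q)\cup\{v\}$. By (7), $|T\cap W|\ge g$. Since $u,v\notin T$, $|T\cap W|\le|W|-2<|O|=|T\cap O|$, so again $|T\cap O|\ge g$.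

**Step 2: the restricted family.** Let $\mathcal L=\{K\in\mathcal Q:|K\cap W|\text{ odd}\}$ and $\mathcal H=\{K\in\mathcal F:K\subseteq W\}\cup\{K\cap W:K\in\mathcal L\}$. A member of $\mathcal F$ lies in $W\cup Q$, so it is in $\mathcal Q$ or inside $W$; hence $|\mathcal H|=|\mathcal F|-|\mathcal Q\setminus\mathcal L|$. By Lemma 2 the sets in $\mathcal H$ are odd, and they are pairwise nonadjacent. Their neighbours lie in $W\cup Q$, so $N(\bigcup\mathcal H)$ is contained in
$$M=\big((T\cup\{u\})\cap(W\cup Q)\big)\cup\bigcup_{K\in\mathcal L}(K\cap Q).$$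
As $|T\cup\{u\}|=|\mathcal F|+k$ and $|K\cap Q|\ge1$ for $K\in\mathcal Q\setminus\mathcal L$, Step 1 gives
$$|M|\le|\mathcal F|+k-g+\sum_{K\in\mathcal L}|K\cap Q|\le|\mathcal F|+k-|\mathcal Q\setminus\mathcal L|=|\mathcal H|+k.$$
If $\mathcal H\ne\emptyset$, then $|N(\bigcup\mathcal H)|\ge|\mathcal H|+k$ by (3) ($O$ is outside), so $\mathcal H$ is tight.

**Step 3: the case $\mathcal H=\emptyset$.** Then $\mathcal F=\mathcal Q$ and $\mathcal L=\emptyset$. So $F\cap W\ni v$ is even, and $H=(F\cap W)\setminus\{v\}$ is odd. By (6), $N(H)\subseteq(T\cap(W\cup Q))\cup(F\cap Q)\cup\{v\}$. Here $|T|=|\mathcal F|+k-1$, at least $g$ vertices of $T$ are in $O$, and $g-|F\cap Q|\ge|\mathcal F|-1$. So $|N(H)|\le(|\mathcal F|+k-1)-g+|F\cap Q|+1\le k+1$. By (3) ($O$ is outside), $\{H\}$ is tight. $\square$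

## 6. A tight family with smallest union in $W$

From now on we assume that every edge of $G[W]$ is critical and, for contradiction,

**(†)** every vertex of $W$ has degree at least $k+2$.

**Tight families with union in $W$ exist.** In Case 0, $G$ is connected by (2) and has an edge, so use a maximum barrier for it and Lemma 3. In Case 1, for each $w\in W$ the family $\{W\setminus\{w\}\}$ is tight: the set is odd, its neighbourhood lies in $Q\cup\{w\}$, and has size at least $k+1$ by (7).

Let $\mu$ be the minimum of $|\bigcup\mathcal F|$ over all tight families with union in $W$. Below this size, rule (3) improves by one. This is how the minimality of $\mu$ will always be used.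

**(9) Strict rule.** If $\mathcal F$ is an odd family with $\bigcup\mathcal F\subseteq W$ and $|\bigcup\mathcal F|<\mu$, then $|M|\ge|\mathcal F|+k+1$ for every $M\supseteq N(\bigcup\mathcal F)$.

Proof. Let $N=N(\bigcup\mathcal F)$. We check that (3) applies to $N$. In Case 1, $O$ is outside. In Case 0, any tight family has at least $k+1$ neighbours, so $\mu\le n-k-1$; if $V=\bigcup\mathcal F\cup N$, then $|N|>n-\mu>k$, and otherwise a vertex is outside. So $|N|\ge|\mathcal F|+k$, and equality is excluded since $\mathcal F$ is not tight. $\square$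

Fix a tight family $\mathcal C$ with $U:=\bigcup\mathcal C\subseteq W$ and $|U|=\mu$. Put $m=|\mathcal C|$, $S=N(U)$, $|S|=m+k$, $R=V\setminus(U\cup S)$. Then $U$ and $R$ are nonadjacent. In Case 1, $S\subseteq W\cup Q$ and $O\subseteq R$.

**Lemma 6.** Each $C\in\mathcal C$ is connected, and $o(G[C]-Z)\le|Z|-1$ for $\emptyset\ne Z\subseteq C$.

Proof. If $C$ is disconnected, replace it by one of its odd components. The new odd family has $m$ members, a smaller union, and neighbourhood in $S$, so (9) gives $m+k\ge m+k+1$, a contradiction. If $o(G[C]-Z)\ge|Z|$, then by parity it is at least $|Z|+1$. Replacing $C$ by these odd components gives an odd family with at least $m+|Z|$ members, smaller union, and neighbourhood in $S\cup Z$. So (9) gives $m+k+|Z|\ge m+|Z|+k+1$, a contradiction. $\square$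

We have $S\cap W\ne\emptyset$: this is clear in Case 0, and in Case 1 it follows from $S\subseteq W\cup Q$ and $|S|>k=|Q|$.

**Definition.** A vertex $v\in S\cap W$ is *good* if it has exactly one neighbour in $U$, and *bad* if it has at least two.

Examples for the words alone, with $k=1$, without assuming (†) or that edges are critical: in $C_5$ we have $\mu=1$, $U=\{1\}$, $S=\{2,5\}$, $R=\{3,4\}$, and both vertices of $S$ are good. In $K_5$ (which is $1$-fc with $\mathcal W=\emptyset$) the odd families are single odd sets. A singleton has four neighbours and is not tight, while $\{\{1,2,3\}\}$ has neighbourhood $\{4,5\}$ and is tight. So $\mu=3$, and both vertices of $S=\{4,5\}$ are bad.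

The rest of the proof: Section 7 learns what a bad vertex would force, Sections 8 and 9 show that none exists, and Section 10 deals with good vertices.

## 7. What a bad vertex forces

**Proposition 7.** Let $v\in S\cap W$ be bad, $u\in U$ a neighbour of $v$, $e=uv$, $T$ a maximum barrier for $e$, $u\in D$, $v\in F$. Then Case 1 holds, $F\subseteq U\cup\{v\}$ and $T\cap W\subseteq U$. Moreover no $K\in\mathcal K$ is contained in $R$, and there is $K_1\in\mathcal K\setminus\{D,F\}$ with $K_1\cap R\ne\emptyset$, $K_1\cap S\ne\emptyset$, $|(R\cap T)\cup(S\cap T)\cup(K_1\cap S)|=k$, and $|K\cap S|=1$ for every $K\in\mathcal K\setminus\{D,K_1\}$ with $K\cap S\ne\emptyset$.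

**Step 1: vocabulary for two crossing families.** The families $\mathcal C$ (with neighbourhood $S$) and $\mathcal K$ (with barrier $T$) cut each other up. For $C\in\mathcal C$ and $K\in\mathcal K$ put $Y_C=C\cap T$ and $Y_K=K\cap S$. Call $C$ *nested* if $C\subseteq K$ for some $K\in\mathcal K$; call $K$ *nested* if $K\subseteq C$ for some $C\in\mathcal C$; call $K$ *far* if $K\subseteq R$. (In $C_5$ with $U=\{1\}$, $e=12$, $T=\{3,5\}$: the component $\{1\}$ is nested, $\{4\}$ is far, and $\{2\}$ is neither.)

The edge $e$ lies in no $C$, as $v\in S$, and in no $K$. All $C$ and $K$ are connected; $U$ and $R$ are nonadjacent, and so are different members of $\mathcal C$. If $Y_C=\emptyset$, then $C$, connected in $G-e-T$, lies in one $K$. If $Y_K=\emptyset$, then $K\subseteq U\cup R$ is connected and lies in one $C$ or in $R$. The converses are clear. So: $Y_C=\emptyset$ iff $C$ is nested; $Y_K=\emptyset$ iff $K$ is nested or far. Since $u\in U$ and $v\in S$, $D$ is not far, and $F$ is neither nested nor far.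

**Step 2: nonnegative slacks.** We measure how far each piece is from equality. For non-nested $C$ let $\beta_C=\#\{K:K\subseteq C\}$ and $d_C=|Y_C|-1-\beta_C$. The sets $K\subseteq C$ are odd components of $G[C]-Y_C$ (the edge $e$ is not inside $C$), so $\beta_C\le|Y_C|-1$ by Lemma 6, i.e. $d_C\ge0$. For $K$ neither nested nor far let $\alpha_K=\#\{C:C\subseteq K\}$ and $d_K=|Y_K|-1-\alpha_K$. The sets $C\subseteq K$ are odd components of $G[K]-Y_K$, so $d_K\ge0$ by Lemma 2.

Let $b$ be the number of far $K$ and $\theta=|R\cap T|-b$. The far $K$ are not incident with $e$, so their neighbours lie in $(R\cap T)\cup(S\cap T)$. Thus they, and the $C\in\mathcal C$, are odd components of $G-(S\cup(R\cap T))$. By (1), $m+b\le m+k+|R\cap T|-k$, i.e. $\theta\ge0$.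

**Step 3: the balance of slacks.** Counting $|T|$ and $|S|$ gives the sum of all slacks. Let $E=|\mathcal C\cap\mathcal K|$, and let $a$ and $b_1$ be the numbers of nested $C$ and nested $K$. If $K\subseteq C$ with $C$ nested, say $C\subseteq K'$, then $K=C=K'$. So each nested $K\notin\mathcal C$ lies in a non-nested $C$; and a non-nested $C$ contains no member of $\mathcal C\cap\mathcal K$, since that member would be $C$. Hence $\sum\beta_C=b_1-E$. In the same way $\sum\alpha_K=a-E$ (a far $K$ contains no $C$). Sorting the vertices of $T$ into $S,R,U$, and those of $S$ into $T$ and the components $K$,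
$$|\mathcal K|+k-2=|T|=|S\cap T|+(b+\theta)+(m-a)+(b_1-E)+\sum d_C,$$
$$m+k=|S|=|S\cap T|+(|\mathcal K|-b_1-b)+(a-E)+\sum d_K .$$
Adding the two,
$$\sum d_C+\sum d_K+\theta=2\,(k-1-|S\cap T|+E).\tag{10}$$
(In the $C_5$ example: $E=1$, $S\cap T=\{5\}$, $\theta=1-1=0$, and the only slack $d_{\{2\}}$ is $0$; indeed $0=2(0-1+1)$.)

**Step 4: $E=0$.** Let $\mathcal E=\mathcal C\cap\mathcal K$ and suppose $\mathcal E\ne\emptyset$. Then $N(\bigcup\mathcal E)\subseteq S\cap(T\cup\{u,v\})\subseteq(S\cap T)\cup\{v\}$. Its size is at most $|S\cap T|+1\le E+k$, because the right side of (10) is nonnegative. If $\mathcal E\ne\mathcal C$, then $\bigcup\mathcal E$ is smaller than $\mu$ and (9) gives at least $E+k+1$, a contradiction. So $\mathcal C\subseteq\mathcal K$. Since $v\in F\notin\mathcal C$, and $e$ is the only edge between different components, $u$ is the only neighbour of $v$ in $U$. So $v$ is good, a contradiction.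

Put $\kappa=k-1-|S\cap T|$. The total in (10) is $2\kappa$, so $\kappa\ge0$.

**Step 5: half of the total sits at $e$.** We define a partial sum $\omega$ of the slacks and show $\omega\ge\kappa$. Let $u\in C_0\in\mathcal C$. As $E=0$, $C_0\ne D$. Since $u\in C_0\cap D$: if $C_0$ is nested, then $C_0\subsetneq D$, and $D$ is not nested; if $D$ is nested, then $D\subsetneq C_0$, and $C_0$ is not nested. So exactly one of the following holds. Recall that no nested $K$ equals $F$ and that $u$ is the only neighbour of $v$ in $D$.

*(1) $C_0$ and $D$ are both non-nested.* Let $P=C_0\cap D\ni u$; let $P'=P$ if $|P|$ is odd and $P'=P\setminus\{u\}$ if $|P|$ is even. Consider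
$$\{P'\}\cup\{K:K\subseteq C_0\}\cup\{C:C\subseteq D\}.$$
The sets $K\subseteq C_0$ are different from $D$, and the sets $C\subseteq D$ are different from $C_0$; so all these sets are disjoint. Sets in different members of $\mathcal C$ are nonadjacent. Sets in different members of $\mathcal K$ are nonadjacent unless they contain $u$ and $v$; as $v\notin C_0$, this does not happen between $P'$ and the $K\subseteq C_0$, nor among these $K$. So we have an odd family. Its union lies in $U\setminus Y_{C_0}$ with $Y_{C_0}\ne\emptyset$, so it is smaller than $\mu$. By (6),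

- $N(P')\subseteq(S\cap T)\cup Y_{C_0}\cup Y_D\cup\{z\}$, where $z=v$ if $|P|$ is odd, and $z=u$ if $|P|$ is even (then $u\notin P'$, so $v$ does not occur);
- $N(K)\subseteq Y_{C_0}\cup(S\cap T)$ for $K\subseteq C_0$, since $K\ne D,F$;
- $N(C)\subseteq Y_D\cup(S\cap T)$ for $C\subseteq D$, since $u\notin C$.

By (9), $1+\beta_{C_0}+\alpha_D+k+1\le(k-1-\kappa)+(1+\beta_{C_0}+d_{C_0})+(1+\alpha_D+d_D)+1$. So $\omega:=d_{C_0}+d_D\ge\kappa$.

*(2) $C_0\subsetneq D$.* Not all $C$ lie in $D$; otherwise $v\in F$ would have only the neighbour $u$ in $U$. So the odd family $\{C:C\subseteq D\}$ has union smaller than $\mu$; its neighbourhood lies in $Y_D\cup(S\cap T)\cup\{v\}$. By (9), $\alpha_D+k+1\le(1+\alpha_D+d_D)+(k-1-\kappa)+1$, so $\omega:=d_D\ge\kappa$.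

*(3) $D\subsetneq C_0$.* The sets $K\subseteq C_0$ do not include $F$, so they form an odd family, with union in $C_0\setminus Y_{C_0}$ and neighbourhood in $Y_{C_0}\cup(S\cap T)\cup\{v\}$. By (9), $\beta_{C_0}+k+1\le(1+\beta_{C_0}+d_{C_0})+(k-1-\kappa)+1$, so $\omega:=d_{C_0}\ge\kappa$.

Consequently all terms of (10) that are not in $\omega$ sum to at most $\kappa$.

**Step 6: consequences for the other components.**

*(a) $b=0$.* Otherwise apply (3) to the far sets; $u$ is outside. It gives $b+k\le|R\cap T|+|S\cap T|=b+\theta+k-1-\kappa$, so $\theta\ge\kappa+1$, a contradiction.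

*(b) If $K\ne D$ is neither nested nor far, then $\alpha_K=0$.* Otherwise consider $\{C:C\subseteq K\}$. It does not contain $C_0$, since $u\in C_0\cap D$; so its union is smaller than $\mu$. As these $C$ contain neither $u$ nor $v$, its neighbourhood lies in $Y_K\cup(S\cap T)$. By (9), $\alpha_K+k+1\le(1+\alpha_K+d_K)+(k-1-\kappa)$, so $d_K\ge\kappa+1$. But $d_K$ is not in $\omega$, a contradiction.

*(c) Components entering $R$.* Let $K\ne D$ with $P_K:=K\cap R\ne\emptyset$, and put $M_K:=(R\cap T)\cup(S\cap T)\cup Y_K$. Then $K$ is not nested, and not far by (a). By (b), $|Y_K|=1+d_K$. Since $u,v\notin P_K$ and $R$ is nonadjacent to $U$, $N(P_K)\subseteq M_K$. Using $|R\cap T|=\theta$, $|M_K|=k+\theta+d_K-\kappa$. Also $u\notin P_K\cup M_K$. The slacks $\theta,d_K$ are not in $\omega$, so $\theta+d_K\le\kappa$. If $|P_K|$ were odd, (3) would give $\theta+d_K\ge\kappa+1$, a contradiction. So $|P_K|$ is even, and (4) gives $\theta+d_K\ge\kappa$. Hence $\theta+d_K=\kappa=\omega$, all other terms of (10) vanish, $|M_K|=k$, and $N(P_K)=M_K$, since $|N(P_K)|\ge k$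 by (4). So $P_K\in\mathcal W$. Call such a $K$ *exceptional*. This is the even piece announced in Section 5.

*(d) $\big|\bigcup(\mathcal K\setminus\{D\})\setminus R\big|<|U|$.* The set on the left is $(U\cup S)\setminus(T\cup D)$, so $|U|$ minus its size is
$$\Delta=|U\cap T|+|U\cap D|+|Y_D|-|S\setminus T|.$$
Here $|S\setminus T|=m+k-(k-1-\kappa)=m+\kappa+1$ and $|U\cap T|=m-a+b_1+\sum d_C$. In cases (1), (2) of Step 5, $a=\alpha_D$ by (b), and $|Y_D|=1+\alpha_D+d_D$. So $\Delta=b_1+\sum d_C+d_D-\kappa+|U\cap D|\ge|U\cap D|\ge1$, as $\sum d_C+d_D\ge\omega\ge\kappa$. In case (3), $a=0$ by (b), $Y_D=\emptyset$ and $D\subseteq U$, so $\Delta=b_1+\sum d_C-\kappa+|D|-1\ge b_1\ge1$.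

**Step 7: conclusion.** Suppose there is no exceptional $K$. Then $K\cap R=\emptyset$ for all $K\ne D$, and $\mathcal K\setminus\{D\}$ is tight (Lemma 3) with union smaller than $\mu$ by (d). In Case 0 this contradicts the choice of $\mu$. In Case 1, $O\subseteq R\subseteq D\cup T$, and Lemma 5 yields a tight family in $W$ with union smaller than $\mu$, a contradiction.

So there is an exceptional $K_1$; as $P_{K_1}\in\mathcal W$, Case 1 holds. For each exceptional $K$, the vertex $u\in W$ is outside $P_K\cup M_K$, so Lemma 4 gives $W\cap(P_K\cup M_K)=\emptyset$. In particular $W\cap S\cap T=W\cap R\cap T=\emptyset$, i.e. $T\cap W\subseteq U$. If $F\cap R\ne\emptyset$, then $F$ is exceptional and $v\in Y_F\subseteq M_F$, contradicting $v\in W$. So $F\cap R=\emptyset$ and $K_1\ne F$. Let $K\notin\{D,K_1\}$ with $Y_K\ne\emptyset$. Then $d_K=0$, because by (c) for $K_1$ all terms outside $\omega$ other than $\theta,d_{K_1}$ vanish, and $\alpha_K=0$ by (b). So $|Y_K|=1$. In particular $Y_F=\{v\}$ and $F\subseteq U\cup\{v\}$. Finally $|Y_{K_1}|=1+d_{K_1}\ge1$ and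 $|M_{K_1}|=k$ by (c), and no $K$ is contained in $R$ by (a). $\square$

If $\mathcal W=\emptyset$, bad vertices are now excluded. In Case 1 we have to use that a bad vertex comes with two edges into $U$, and compare their two barriers with each other.

## 8. Two critical edges at one vertex

**Setting.** Case 1; $U'\subseteq W$ with $|U'|=\mu$; $v\in W\setminus U'$; $x\ne y$ are neighbours of $v$ in $U'$; $e=xv$, $f=yv$. $T_1$ is a barrier for $e$ with component set $\mathcal K_1$, $x\in D_1$, $v\in F_1$. $T_2$ is a barrier for $f$ with component set $\mathcal K_2$, $y\in D_2$, $v\in F_2$. Assume: all members of $\mathcal K_1\cup\mathcal K_2$ are odd; if $K\in\mathcal K_i$ and $Z=K\cap T_{3-i}\ne\emptyset$, then $o(G[K]-Z)\le|Z|-1$; and $F_1,F_2\subseteq U'\cup\{v\}$.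

Write $K$ for members of $\mathcal K_1$ and $L$ for members of $\mathcal K_2$. Put $I=T_1\cap T_2$, $Y_K=K\cap T_2$, $Y_L=L\cap T_1$, $\lambda=k-1-|I|$, $\varepsilon_1=[y\in F_1]$, $\varepsilon_2=[x\in F_2]$. The setting is symmetric under exchanging the indices $1,2$ and $x,y$. Since $f$ is an edge of $G-e$ and $v\in F_1$, and likewise for $e$ in $G-f$,
$$y\in F_1\cup T_1,\qquad x\in F_2\cup T_2.\tag{11}$$
So $f$ lies inside a $K$ only if $K=F_1$ and $\varepsilon_1=1$; similarly $e$ lies inside an $L$ only if $L=F_2$ and $\varepsilon_2=1$.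

**Step 1: slacks.** We repeat the count of Section 7 for two barriers. *Nested* now means contained in a member of the other family. If $\varepsilon_1=1$, then $F_1$ meets $F_2$ (in $v$) and $D_2$ (in $y$), so it is not nested. If $K\ne F_1$ or $\varepsilon_1=0$, then $f$ is not inside the connected set $K$, so $K$ is nested iff $Y_K=\emptyset$. For non-nested $K$ let $\beta_K=\#\{L:L\subseteq K\}$ and define $d_K$ by
$$|Y_K|=1+\beta_K+d_K-2\,[K=F_1,\ \varepsilon_1=1].\tag{12}$$
Symmetrically, for non-nested $L$ let $\alpha_L=\#\{K:K\subseteq L\}$ and $|Y_L|=1+\alpha_L+d_L-2\,[L=F_2,\ \varepsilon_2=1]$. The correction $-2$ is there because $f$ may tie two pieces of $F_1$ together.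

*All slacks are $\ge0$.* For non-nested $K$ let $q_K\ge\beta_K$ be the number of $L$ with $|K\cap L|$ odd. If $f$ is not inside $K$, then $Y_K\ne\emptyset$ and the pieces $K\cap L$ are pairwise nonadjacent, so each odd piece contains an odd component of $G[K]-Y_K$, and $q_K\le o(G[K]-Y_K)\le|Y_K|-1$. Let $K=F_1$, $\varepsilon_1=1$. We claim
$$q_{F_1}\le|Y_{F_1}|+1.$$
If $Y_K\ne\emptyset$, only the two pieces in $D_2$ and $F_2$ are joined, by $f$, so $q_K-2\le o(G[K]-Y_K)\le|Y_K|-1$. If $Y_K=\emptyset$, then $F_1$ is connected and $f$ is the only edge between different pieces, so $F_1\subseteq D_2\cup F_2$; as $|F_1|$ is odd, $q_K=1$. Since $\beta_K\le q_K$, (12) gives $d_K\ge0$ in all cases; likewise $d_L\ge0$.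

*Balance.* Let $E=|\mathcal K_1\cap\mathcal K_2|$ and let $p,r$ be the numbers of nested $K$ and nested $L$. If $L\subseteq K\subseteq L'$, all three are equal. So, as in Section 7, $\sum\beta_K=r-E$ and $\sum\alpha_L=p-E$. Nested $K$ have $Y_K=\emptyset$, and $|T_i|=|\mathcal K_i|+k-2$ by Lemma 1. Hence
$$|\mathcal K_2|+k-2=|T_2|=|I|+(|\mathcal K_1|-p)+(r-E)+\sum d_K-2\varepsilon_1,$$
$$|\mathcal K_1|+k-2=|T_1|=|I|+(|\mathcal K_2|-r)+(p-E)+\sum d_L-2\varepsilon_2,$$
and adding,
$$\sum d_K+\sum d_L=2\,(\lambda-1+\varepsilon_1+\varepsilon_2+E).\tag{13}$$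

**Step 2: where the strict rule applies.** As $F_1,F_2\subseteq U'\cup\{v\}\subseteq W$, $x\notin F_1$ and $y\notin F_2$, any odd family with union in $F_1\setminus\{v\}$ (a subset of $U'\setminus\{x\}$), in $F_2\setminus\{v\}$, or in $(F_1\cup F_2)\setminus\{x,y\}$ (a subset of $(U'\cup\{v\})\setminus\{x,y\}$) has union of size less than $\mu$. So (9) applies to it.

**Step 3: neighbourhoods.** Let $\Gamma=F_1\cap F_2\ni v$. Applying (6) for both barriers:

- (14) If $L\subseteq F_1$ and $v\notin L$, then $N(L)\subseteq(F_1\cup T_1)\cap(T_2\cup\{v:\text{ if }y\in L\})$. So $N(L)\subseteq I\cup Y_{F_1}$, together with $v$ if $L=D_2$. Symmetrically for $K\subseteq F_2$ with $v\notin K$: $N(K)\subseteq I\cup Y_{F_2}$, together with $v$ if $K=D_1$.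
- (15) $N(\Gamma)\subseteq I\cup Y_{F_1}\cup Y_{F_2}\cup\{x,y\}$ and $N(\Gamma\setminus\{v\})\subseteq I\cup Y_{F_1}\cup Y_{F_2}\cup\{v\}$.
- (16) If $F_2\subseteq F_1$, then $N(F_2)\subseteq(F_1\cup T_1\cup\{x\})\cap(T_2\cup\{y\})\subseteq I\cup Y_{F_1}\cup\{x,y\}$. Symmetrically if $F_1\subseteq F_2$.

**Step 4: the $\Gamma$-family.** This bounds $d_{F_1}+d_{F_2}$ from below. Suppose $F_1\not\subseteq F_2$, $F_2\not\subseteq F_1$, $D_2\not\subseteq F_1$, $D_1\not\subseteq F_2$. Then $F_1,F_2$ are non-nested, since a member of the other family containing one of them contains $v$. Let $\Gamma'=\Gamma$ if $|\Gamma|$ is odd and $\Gamma'=\Gamma\setminus\{v\}$ if $|\Gamma|$ is even. Consider $\{\Gamma'\}\cup\{L:L\subseteq F_1\}\cup\{K:K\subseteq F_2\}$. The $L\subseteq F_1$ are different from $F_2,D_2$, hence disjoint from and nonadjacent to $F_2$. The $K\subseteq F_2$ are different from $F_1,D_1$, hence disjoint from and nonadjacent to $F_1$. So this is an odd family. Its union lies in $(F_1\cup F_2)\setminus\{x,y\}$: $x\notin F_1$, and $x\in K\subseteq F_2$ would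 mean $K=D_1$; similarly for $y$. By (14) and (15) its neighbourhood has size at most $|I|+|Y_{F_1}|+|Y_{F_2}|+2$. With $\beta=\beta_{F_1}$ and $\alpha=\alpha_{F_2}$, (9) gives $1+\alpha+\beta+k+1\le|I|+|Y_{F_1}|+|Y_{F_2}|+2$, and by (12)
$$d_{F_1}+d_{F_2}\ge\lambda-1+2(\varepsilon_1+\varepsilon_2).\tag{17}$$

**Step 5: the $P$-family.** This bounds $d_{F_1}$ against $|Y_{D_2}|$. Suppose $\varepsilon_1=1$, $D_2\not\subseteq F_1$, $F_2\not\subseteq F_1$. Then $D_2$ is non-nested, since it meets $F_1$ in $y$. Let $P=F_1\cap D_2\ni y$, and let $P'$ be $P$ or $P\setminus\{y\}$, whichever is odd. The $L\subseteq F_1$ are different from $D_2,F_2$, so $\{P'\}\cup\{L:L\subseteq F_1\}$ is an odd family, with union in $F_1\setminus\{v\}$. By (6), $N(P')\subseteq I\cup Y_{F_1}\cup Y_{D_2}\cup\{z\}$ with $z=v$ if $P'=P$ and $z=y$ otherwise; by (14), $N(L)\subseteq I\cup Y_{F_1}$. As $|Y_{F_1}|=\beta_{F_1}+d_{F_1}-1$, (9) gives $1+\beta_{F_1}+k+1\le|I|+(\beta_{F_1}+d_{F_1}-1)+|Y_{D_2}|+1$, i.e.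
$$d_{F_1}+|Y_{D_2}|\ge\lambda+3.\tag{18}$$

**Lemma 8.** In this setting:

- (i) $E=0$;
- (ii) $\varepsilon_1\varepsilon_2=0$;
- (iii) the slacks $d$ of all non-nested members other than $F_1,F_2$ sum to at most $\lambda-1$ (so $\lambda\ge1$);
- (iv) if $K\ne F_1$ is non-nested, then $\beta_K=0$, and if $L\ne F_2$ is non-nested, then $\alpha_L=0$;
- (v) $W\subseteq T_1\cup T_2\cup F_1\cup F_2$.

**Proof of (i): no common components.** Let $\mathcal E=\mathcal K_1\cap\mathcal K_2$ and suppose $\mathcal E\ne\emptyset$. If $D_1\in\mathcal E$, then $x\in D_1$ is not in $T_2$, so (11) gives $x\in F_2$ and $D_1=F_2\ni v$, which is false. So $D_1\notin\mathcal E$, and likewise $D_2\notin\mathcal E$. If $F_1\in\mathcal E$ or $F_2\in\mathcal E$, then $F_1=F_2$, because $v$ is in both.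

*Suppose $F:=F_1=F_2$.* Then $x,y\notin F$, so $\varepsilon_1=\varepsilon_2=0$, and $N(\bigcup\mathcal E)\subseteq(T_1\cup\{x\})\cap(T_2\cup\{y\})\subseteq I\cup\{x,y\}$. Now (3) applies to $\mathcal E$: either $E\ge2$, or $\mathcal E=\{F\}$ with $F\subseteq W$ and $O$ is outside. So $|I|+2\ge E+k$. As (13) is nonnegative, $|I|\le k-2+E$. Hence $|I|=k-2+E$. If $E\ge2$, the family $\mathcal E\setminus\{F\}$ has neighbourhood in $I$ and $v$ is outside, so (3) gives $E-1+k\le|I|$, a contradiction. So $E=1$, $|I|=k-1$ and $|N(F)|\le k+1$; since $F\subseteq W$ is odd and $O$ is outside, (3) gives $|N(F)|=k+1$. So $\{F\}$ is tight with $F\subseteq(U'\cup\{v\})\setminus\{x,y\}$, hence $|F|<\mu$, a contradiction.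

*Suppose $F_1,F_2\notin\mathcal E$.* Then $N(\bigcup\mathcal E)\subseteq I$ and $v$ is outside, so $|I|\ge E+k$ by (3). As (13) is nonnegative, $|I|\le k-2+\varepsilon_1+\varepsilon_2+E$. Hence $\varepsilon_1=\varepsilon_2=1$, $|I|=E+k$, and all slacks are $0$. So $F_1,F_2$ are non-nested, and with $\beta=\beta_{F_1}$, $\alpha=\alpha_{F_2}$ we have $|Y_{F_1}|=\beta-1$, $|Y_{F_2}|=\alpha-1$. If $|\Gamma|$ were odd, then, as $F_2\not\subseteq F_1$, the piece $\Gamma$ is an odd piece not counted in $\beta$. So $q_{F_1}\ge\beta+1=|Y_{F_1}|+2$, contradicting $q_{F_1}\le|Y_{F_1}|+1$. So $|\Gamma|$ is even. Consider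
$$\{\Gamma\setminus\{v\}\}\cup\{L:L\subseteq F_1\}\cup\{K:K\subseteq F_2\}\cup\mathcal E.$$
No set here contains $v$, since $L\ne F_2$ and $K\ne F_1$. Members of $\mathcal E$ belong to both $\mathcal K_1,\mathcal K_2$ and differ from $D_i,F_i$, so they are disjoint from and nonadjacent to $F_1$ and $F_2$. A set $K\subseteq F_2$ is different from $F_1$, and the only possible edge between $K$ and $F_1$ is $e$, which ends in $v$; but $v$ is in none of our sets. The same holds for $L\subseteq F_1$ and $F_2$ with $f$. So this is an odd family, with at least two members. By (14) and (15) its neighbourhood lies in $I\cup Y_{F_1}\cup Y_{F_2}\cup\{v\}$. Now (3) gives $1+\beta+\alpha+E+k\le(E+k)+(\beta-1)+(\alpha-1)+1$, a contradiction. This proves (i). Hence $F_1\ne F_2$, and a nested member is always contained in a non-nested one.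

**A bound for members that contain others.**
$$\text{If }K\ne F_1\text{ is non-nested and }\beta_K\ge1,\text{ then }d_K\ge\lambda;\ \text{ if }L\ne F_2\text{ is non-nested and }\alpha_L\ge1,\text{ then }d_L\ge\lambda.\tag{19}$$
Members $L\subseteq K$ are neither $F_2$ (as $v\notin K$) nor $D_2$ (as $y\in F_1\cup T_1$), and they do not contain $x$ (as $x\in F_2\cup T_2$). So their neighbourhoods lie in $T_2\cap(K\cup T_1)=I\cup Y_K$. By (3), $v$ is outside, $\beta_K+k\le|I|+1+\beta_K+d_K$, i.e. $d_K\ge\lambda$. The second part is symmetric.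

**Proof of (ii): $x\in F_2$ and $y\in F_1$ exclude each other.** Let $\varepsilon_1=\varepsilon_2=1$; the total in (13) is $2\lambda+2$. Then $F_1,F_2$ are non-nested, $y\in F_1\cap D_2$, $x\in F_2\cap D_1$. Write $\beta=\beta_{F_1}$, so $|Y_{F_1}|=\beta+d_{F_1}-1$.

- If $D_2\subseteq F_1$: the family $\{L:L\subseteq F_1\}$ does not contain $F_2$, since $F_2$ is non-nested, so it is odd with union in $F_1\setminus\{v\}$ and neighbourhood in $I\cup Y_{F_1}\cup\{v\}$. By (9), $\beta+k+1\le|I|+(\beta+d_{F_1}-1)+1$, so $d_{F_1}\ge k+1-|I|=\lambda+2$.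
- If $D_2\not\subseteq F_1$ and $\alpha_{D_2}=0$: then $|Y_{D_2}|=1+d_{D_2}$, and (18) gives $d_{F_1}+d_{D_2}\ge\lambda+2$.
- If $D_2\not\subseteq F_1$ and $\alpha_{D_2}\ge1$: add $\{K:K\subseteq D_2\}$ to the $P$-family. These $K$ are neither $F_1$ (as $v\notin D_2$) nor $D_1$ (as $x\in F_2$), and do not contain $y$ (as $y\in F_1$). So they are disjoint from and nonadjacent to $F_1$, and $N(K)\subseteq T_1\cap(D_2\cup T_2)=I\cup Y_{D_2}$. The family has at least two members, and (3) gives $1+\beta+\alpha_{D_2}+k\le|I|+(\beta+d_{F_1}-1)+(1+\alpha_{D_2}+d_{D_2})+1$, i.e. $d_{F_1}+d_{D_2}\ge\lambda+1$. Also $d_{D_2}\ge\lambda$ by (19).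

The same holds with the indices exchanged, for the disjoint set of terms $d_{F_2},d_{D_1}$. If at least one of the two sides is not in the last subcase, the total is at least $(\lambda+2)+(\lambda+1)=2\lambda+3$, a contradiction. Otherwise $D_2\not\subseteq F_1$ and $D_1\not\subseteq F_2$, the $\Gamma$-family is available, and (17) gives $d_{F_1}+d_{F_2}\ge\lambda+3$. With $d_{D_1},d_{D_2}\ge\lambda$ we get $3\lambda+3\le2\lambda+2$, so $\lambda\le-1$. As the total $2\lambda+2$ is nonnegative, $\lambda=-1$ and the total is $0$, contradicting $d_{F_1}+d_{F_2}\ge\lambda+3=2$.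

**Proof of (iii): half of the total sits at $F_1,F_2$.** Let $\mathbf V$ be the sum of $d$ over the non-nested members among $F_1,F_2$, and $\beta=\beta_{F_1}$.

*$\varepsilon_1=\varepsilon_2=0$.* Then $y\in T_1$ and $x\in T_2$ by (11), so $D_2\not\subseteq F_1$ and $D_1\not\subseteq F_2$. The total is $2\lambda-2$. We claim $\mathbf V\ge\lambda-1$. If $F_2\subseteq F_1$, then $F_1$ is non-nested, as $F_1\ne F_2$. The odd family $\{L:L\subseteq F_1\}$ has union in $F_1$, which contains neither $x$ nor $y$, and neighbourhood in $I\cup Y_{F_1}\cup\{x,y\}$ by (14), (16). So (9) gives $\beta+k+1\le|I|+(1+\beta+d_{F_1})+2$, i.e. $d_{F_1}\ge\lambda-1$. Symmetrically if $F_1\subseteq F_2$. Otherwise use (17).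

*$\varepsilon_1=1$, $\varepsilon_2=0$.* Then $x\in T_2$, so $D_1\not\subseteq F_2$; $F_1$ is non-nested, $|Y_{F_1}|=\beta+d_{F_1}-1$, and the total is $2\lambda$. We claim $\mathbf V\ge\lambda+1$.

- (A) $D_2\subseteq F_1$: the odd family $\{L:L\subseteq F_1\}\setminus\{F_2\}$ contains $D_2$ and has union in $F_1\setminus\{v\}$ and neighbourhood in $I\cup Y_{F_1}\cup\{v\}$. So (9) gives $\beta-[F_2\subseteq F_1]+k+1\le|I|+\beta+d_{F_1}$, i.e. $d_{F_1}\ge\lambda+2-[F_2\subseteq F_1]$.
- (B) $D_2\not\subseteq F_1$, $F_2\subseteq F_1$: the odd family $\{L:L\subseteq F_1\}$ has union avoiding $x$ and $y$, since only $D_2$ contains $y$, and neighbourhood in $I\cup Y_{F_1}\cup\{x,y\}$. So (9) gives $\beta+k+1\le|I|+(\beta+d_{F_1}-1)+2$, i.e. $d_{F_1}\ge\lambda+1$.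
- (C) $D_2\not\subseteq F_1$, $F_2\not\subseteq F_1$: the $\Gamma$-family is available, and (17) gives $d_{F_1}+d_{F_2}\ge\lambda+1$.

The case $\varepsilon_1=0$, $\varepsilon_2=1$ is symmetric, and (ii) excludes the remaining one. In all cases the other slacks sum to at most $\lambda-1$; this sum is nonnegative, so $\lambda\ge1$.

**Proof of (iv).** A violating member would have slack at least $\lambda$ by (19), against (iii).

**Proof of (v): the four sets cover $W$.** Let $w\in W\setminus(T_1\cup T_2\cup F_1\cup F_2)$, $w\in K\cap L$; so $K\ne F_1$ and $L\ne F_2$. If $K$ is nested, then $K\subseteq L$, and $L$ is non-nested with $\alpha_L\ge1$, contradicting (iv). So $K$, and likewise $L$, is non-nested, and $\beta_K=\alpha_L=0$. By (11), $A=K\cap L$ contains none of $x,y,v$. So $N(A)\subseteq I\cup Y_K\cup Y_L$, and by (iii) $|N(A)|\le|I|+2+d_K+d_L\le|I|+2+\lambda-1=k$. Since $v\notin A\cup N(A)$, (3) shows that $A$ is even, and (4) gives $|N(A)|=k$. So $A\in\mathcal W$. Lemma 4, with $v\in W$ outside $A\cup N(A)$, gives $W\cap A=\emptyset$, contradicting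 $w\in A$. $\square$

## 9. Bad vertices would make $G[W]$ an even cycle

Suppose $v\in S\cap W$ is bad. By Proposition 7 we are in Case 1.

**Step 1: $W=U\cup\{v\}$.** Choose two neighbours $x,y\in U$ of $v$ and maximum barriers $T_1,T_2$ for $xv,yv$. By Lemma 2 and Proposition 7 (with $u=x$ and with $u=y$) the setting of Section 8 holds with $U'=U$, and $T_i\cap W\subseteq U$, $F_i\subseteq U\cup\{v\}$. Lemma 8(v) gives $W\subseteq U\cup\{v\}$. Hence $W=U\cup\{v\}$ and $\mu=|W|-1$.

**Step 2: every vertex of $W$ becomes bad.** For every $w\in W$ the family $\{W\setminus\{w\}\}$ is tight, with union of size $\mu$ and neighbourhood $Q\cup\{w\}$. Lemma 6 and Proposition 7 were proved for an arbitrary tight family in $W$ with union of size $\mu$, so they apply to each of these families. In particular $G[W\setminus\{w\}]$ is connected. The vertex $w$ belongs to $N(W\setminus\{w\})$, and it is bad with respect to $\{W\setminus\{w\}\}$; otherwise it has exactly one neighbour in $W$ and degree at most $1+|Q|=k+1$, against (†). So $\deg_W(w)\ge2$ for all $w\in W$, where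 $\deg_W$ is the degree in $G[W]$.

**Step 3: barriers inside $W\cup Q$.** We show that every edge $e=xv$ of $G[W]$ has a barrier contained in $W\cup Q$; here $v$ is now an arbitrary vertex of $W$. Let $T$ be a maximum barrier for $e$, $x\in D$, $v\in F$. Proposition 7 for $\{W\setminus\{v\}\}$ (bad vertex $v$, $u=x$) gives $F\subseteq W$; for $\{W\setminus\{x\}\}$ (bad vertex $x$, ends exchanged) it gives $D\subseteq W$. In the first application $S=Q\cup\{v\}$, $R=O$, and $v\notin T$, $v\notin K_1$. So no member of $\mathcal K$ lies in $O$, and $|O\cap T|+|Q\cap T|+|K_1\cap Q|=k$. A member not contained in $W$ is connected and not contained in $O$; as $W,O$ are nonadjacent, it meets $Q$. These members are $K_1$ and, say, $c$ others. The others are different from $D,F,K_1$, so each has exactly one vertex in $Q$. So $k=|Q|=|Q\cap T|+|K_1\cap Q|+c$, whence $|O\cap T|=c$. If $\iota$ members lie in $W$, then $\iota\ge2$ (namely $D,F$ are among them), $|\mathcal K|=\iota+1+c$ and $|T|=|\mathcal K|+k-2=\iota+c+k-1$. So $T^*=T\cap(W\cup Q)$ has $|T^*|=\iota+k-1\ge k$.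 The $\iota$ odd members in $W$ have all their neighbours (in $G-e$) in $T^*$, so they are components of $G-e-T^*$, and $o(G-e-T^*)\ge\iota=|T^*|-k+1$. Thus $T^*$ is a barrier.

For each edge $e=xv$ of $G[W]$ now fix a barrier $T\subseteq W\cup Q$ of maximum size among the barriers for $e$ contained in $W\cup Q$; $x\in D$, $v\in F$. These *chosen barriers* need not have maximum size overall, so we re-derive what Section 8 needs.

**Step 4: structure of the chosen barriers.**

**(20)** $Q\not\subseteq T$. Suppose $Q\subseteq T$. Then the components inside $O$ are components of $G-Q$, hence even. So $W$ contains all $|T|-k+2$ odd components. The odd components other than $D$ form a family of $|T|-k+1$ sets in $W$ with neighbourhood in $T\cup\{x\}$, a set of size $(|T|-k+1)+k$. By (3) ($O$ is outside) the family is tight. Its union avoids $x$ and has size at least $\mu=|W|-1$, so it is $W\setminus\{x\}$. Hence $T=Q$, the family has $|T|-k+1=1$ member, $F=W\setminus\{x\}$ and $D=\{x\}$. So $e$ is the only edge from $x$ to $W$, contradicting $\deg_W(x)\ge2$.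

**(21)** There is a component $K^O\supseteq O\cup(Q\setminus T)$, and all others lie in $W$; all components are odd; $D,F\subseteq W$; and $o(G[K]-Z)\le|Z|-1$ for $K\in\mathcal K$, $\emptyset\ne Z\subseteq K\cap(W\cup Q)$.

Proof. We have $T\cap O=\emptyset$, $Q\setminus T\ne\emptyset$, and every component $O'$ of $G[O]$ has $N(O')=Q$. So $O\cup(Q\setminus T)$ lies in one component $K^O$, and every other component misses $O\cup Q$. Every component therefore contains a vertex of $W\cup Q$. Adding such a vertex of an even component to $T$ would give a larger barrier in $W\cup Q$, as in Lemma 2; so all components are odd. If $o(G[K]-Z)\ge|Z|$ with $\emptyset\ne Z\subseteq K\cap(W\cup Q)$, then by parity it is at least $|Z|+1$, and $T\cup Z\subseteq W\cup Q$ is a larger barrier, again as in Lemma 2. If $D=K^O$, then $\mathcal K\setminus\{D\}$ is a tight family in $W$ (Lemma 3) avoiding $x$, so its union has size $\ge|W|-1$ and is $W\setminus\{x\}$. Hence $T\subseteq Q$, and $|T|\ge k$ gives $T=Q$, contradicting (20). Likewise, using $\mathcal K\setminus\{F\}$,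 $F\ne K^O$. $\square$

Hence for any two edges $xv,yv$ of $G[W]$ and their chosen barriers, the setting of Section 8 holds with $U'=W\setminus\{v\}$; note that $K\cap T_{3-i}\subseteq W\cup Q$.

**Definition.** An edge of $G[W]$ is *single at* its end $z$ if the component of its chosen barrier that contains $z$ is $\{z\}$.

For instance, in $C_5$ with $e=12$ and the barrier $\{3,5\}$, the components containing the ends are $\{1\}$ and $\{2\}$, so with this barrier $e$ would be single at both ends.

**(22)** *At each vertex at most one edge of $G[W]$ is single at that vertex.* Otherwise, for two such edges at $v$, $F_1=F_2=\{v\}$, contradicting Lemma 8(i).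

**Step 5: single edges are frequent.** This is the counterpart to (22).

**(23)** *If $xv,yv$ are distinct edges of $G[W]$, then $xv$ is single at $x$ or $yv$ is single at $y$.*

Proof. Use the notation of Section 8 for the chosen barriers, and let $J_i$ be the component $K^O$ for $T_i$. Then $J_i\ne D_i,F_i$ by (21), and $J_1\cap J_2\supseteq O\ne\emptyset$. If one of $J_1,J_2$ were nested, it would lie in the other, which is then non-nested, contradicting Lemma 8(iv). So both are non-nested, $\beta_{J_1}=\alpha_{J_2}=0$, $N(J_1\cap J_2)\subseteq I\cup Y_{J_1}\cup Y_{J_2}$, and (4) ($v$ is outside) gives $k\le|I|+2+d_{J_1}+d_{J_2}$, i.e. $d_{J_1}+d_{J_2}\ge\lambda-1$. By Lemma 8(iii) equality holds, and all non-nested members other than $F_1,F_2,J_1,J_2$ have $d=0$.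

*Case $\varepsilon_1=\varepsilon_2=0$.* By (13), $d_{F_1}+d_{F_2}=(2\lambda-2)-(\lambda-1)=\lambda-1$, where nested ones count as $0$. As $F_1\ne F_2$, by symmetry assume $F_1\not\subseteq F_2$; we show $D_1=\{x\}$. As $x\in D_1\cap T_2$, $D_1$ is non-nested; $\beta_{D_1}=0$ by Lemma 8(iv) and $d_{D_1}=0$, so $D_1\cap T_2=\{x\}$. By Lemma 8(v) and $D_1\subseteq W$, $D_1=\{x\}\cup A$ with $A=D_1\cap F_2$, and $|A|$ is even. Suppose $A\ne\emptyset$; choose $z\in A$ and put $A'=A\setminus\{z\}$, an odd set. $F_2$ is non-nested, since it meets $D_1$ and contains $v\notin D_1$; let $\alpha=\alpha_{F_2}$. No $K\subseteq F_2$ equals $D_1$ (as $x\in T_2$) or $F_1$. So $\{A'\}\cup\{K:K\subseteq F_2\}$ is an odd family with union in $F_2\setminus\{v\}$. None of $x,y,v$ is in $A'$, so $N(A')\subseteq(D_1\cup T_1)\cap(F_2\cup T_2)$. With (14), the neighbourhood of the family lies in $I\cup\{x,z\}\cup Y_{F_2}$. Now (9) gives $1+\alpha+k+1\le|I|+2+(1+\alpha+d_{F_2})$, i.e. $d_{F_2}\ge\lambda$, a contradiction. So $D_1=\{x\}$, that is, $xv$ is single at $x$.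

*Case $\varepsilon_1=1$, $\varepsilon_2=0$.* The total is $2\lambda$, so $d_{F_1}\le2\lambda-(\lambda-1)=\lambda+1$. We show $F_2\subseteq F_1$. If $D_2\subseteq F_1$, this follows from (A) in the proof of Lemma 8(iii). If $D_2\not\subseteq F_1$, then $D_2$, containing $y\in F_1$, is non-nested; $\alpha_{D_2}=0$, $d_{D_2}=0$, so $|Y_{D_2}|=1$. If also $F_2\not\subseteq F_1$, (18) gives $d_{F_1}\ge\lambda+2$, a contradiction. So $F_2\subseteq F_1$. As $x\in T_2$, again $D_1$ is non-nested, $\beta_{D_1}=d_{D_1}=0$, $D_1\cap T_2=\{x\}$. By Lemma 8(v), $D_1\setminus\{x\}\subseteq F_2\subseteq F_1$, and $F_1$ is disjoint from $D_1$, so $D_1=\{x\}$.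

The case $\varepsilon_1=0$, $\varepsilon_2=1$ is symmetric and gives $D_2=\{y\}$. By Lemma 8(ii) there are no other cases. $\square$

**Step 6: the contradiction.** By (23), for each $v\in W$ at least $\deg_W(v)-1$ edges at $v$ in $G[W]$ are single at their other end. We sum over $v$. By (22) each vertex serves as such an "other end" at most once. So $2|E(G[W])|-|W|\le|W|$. As all $\deg_W\ge2$, all $\deg_W(w)=2$. By (†) each $w\in W$ has at least $k$ neighbours in $Q$, so it is adjacent to all of $Q$. The graph $G[W]$ is connected, because $G[W\setminus\{w\}]$ is and $w$ has neighbours in it. So $G[W]$ is a cycle, of even length since $|W|$ is even.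

Let $e$ be an edge of this cycle and $T$ any barrier for $e$. If $Q\not\subseteq T$, both ends of $e$ are adjacent to a vertex of $Q\setminus T$, so they lie in the same component of $G-e-T$, contradicting Lemma 1. So $Q\subseteq T$. Now $G[W]-e$ is a path with an even number of vertices and has a perfect matching. Also $G[O]$ has a perfect matching, since $G-Q$ has one and $W,O$ are nonadjacent. So $G-e-Q$ has a perfect matching, and therefore $o(G-e-T)\le|T\setminus Q|=|T|-k$. So $T$ is not a barrier, a contradiction.

Therefore all vertices of $S\cap W$ are good.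

## 10. A good vertex and an edge next to it

We return to the fixed family $\mathcal C$, in Case 0 or Case 1.

**Step 1: $\mathcal C$ has one member.** Let $v_0\in S\cap W$, and let $t$ be its only neighbour in $U$, $t\in C\in\mathcal C$. If $m\ge2$, (9) for $\mathcal C\setminus\{C\}$ gives $|N(\bigcup(\mathcal C\setminus\{C\}))|\ge m+k=|S|$. So this neighbourhood is $S$, and $v_0$ has a neighbour in another member, a contradiction. So $\mathcal C=\{C\}$, $U=C$, $|C|=\mu$, $|S|=k+1$. If $|C|=1$, then $d(t)=k+1$, contradicting (†). So $|C|\ge3$, and as $C$ is connected, $t$ has a neighbour $x\in C$. Let $e=tx$, $T$ a maximum barrier for $e$, $t\in D$, $x\in F$. This time $e$ lies inside $C$.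

**Step 2: slacks and balance.** Put $Y=C\cap T$, $Y_K=K\cap S$. Call $K$ *nested* if $K\subseteq C$ and *far* if $K\subseteq R$; otherwise $Y_K\ne\emptyset$, since $K$ is connected and $C,R$ are nonadjacent. $D$ and $F$ meet $C$, so they are not far. Let $\beta,b$ be the numbers of nested and far $K$, and $\theta=|R\cap T|-b$. The set $C$ and the far $K$ are odd components of $G-(S\cup(R\cap T))$, so $1+b\le(k+1)+|R\cap T|-k$ by (1), and $\theta\ge0$. Put $d_K=|Y_K|-1\ge0$ for $K$ neither nested nor far, and $d_C=|Y|+1-\beta$.

*$d_C\ge0$.* Let $q\ge\beta$ be the number of $K$ with $|C\cap K|$ odd. If $Y\ne\emptyset$, then only the pieces in $D$ and $F$ are joined inside $C$ (by $e$), so $q-2\le o(G[C]-Y)\le|Y|-1$ by Lemma 6. If $Y=\emptyset$, then, $C$ being connected, $C\subseteq D\cup F$, and $q=1$ as $|C|$ is odd. So $\beta\le q\le|Y|+1$.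

Put $\kappa=k-|S\cap T|$. From
$$|\mathcal K|+k-2=|T|=(\beta+d_C-1)+|S\cap T|+b+\theta,\qquad k+1=|S|=|S\cap T|+(|\mathcal K|-\beta-b)+\sum d_K$$
we get, by adding,
$$d_C+\sum d_K+\theta=2\kappa.\tag{24}$$

**(25)** *If $K$ is neither nested nor far and $d_K=0$, then $|K\cap R|$ is even.* By Lemma 2 with $Z=Y_K$, $|Z|=1$, all components of $G[K]-Y_K$ are even, and $K\cap R$ is a union of such components.

**Step 3: when more than half of the total sits at one end of $e$.** The following is the analogue of Steps 6 and 7 in Section 7. It is stated for either end of $e$.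

**(26)** *Let $\{D',F'\}=\{D,F\}$, let $t'$ be the end of $e$ in $D'$ and $x'$ the other end. Suppose $\omega\ge\kappa+1$, where $\omega=d_C+d_{D'}$ if $D'$ is not nested, and $\omega=d_C$ if $D'$ is nested. Then we are in Case 1, and there is $K_1\ne D'$ with $K_1\cap R\ne\emptyset$. Every such $K_1$ satisfies $\omega=\kappa+1$, $\theta+d_{K_1}=\kappa-1$, all other terms of (24) vanish, and $W\cap M_{K_1}=\emptyset$, where $M_K=(R\cap T)\cup(S\cap T)\cup Y_K$.*

Proof. The terms outside $\omega$ sum to at most $\kappa-1$. First, $b=0$: otherwise (3) for the far sets ($t$ is outside) gives $b+k\le(b+\theta)+(k-\kappa)$, i.e. $\theta\ge\kappa$, a contradiction.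

Let $K\ne D'$ with $P=K\cap R\ne\emptyset$. Then $K$ is neither nested nor far, $N(P)\subseteq M_K$ (neither end of $e$ is in $P$), $|M_K|=\theta+(k-\kappa)+1+d_K=k+1+\theta+d_K-\kappa$, and $t'\in C\setminus T$ is outside $P\cup M_K$. If $|P|$ were odd, (3) would give $\theta+d_K\ge\kappa$, a contradiction. So $|P|$ is even, and (4) gives $\theta+d_K\ge\kappa-1$. Hence $\theta+d_K=\kappa-1$, $\omega=\kappa+1$, all other terms vanish, and $|M_K|=k$. By (4), $|N(P)|\ge k$, so $N(P)=M_K$ and $P\in\mathcal W$. So Case 1 holds, and Lemma 4 ($t'\in W$ is outside) gives $W\cap M_K=\emptyset$.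

Suppose now that no such $K$ exists. Then $R\subseteq D'\cup T$, and $\mathcal F=\mathcal K\setminus\{D'\}$ is tight (Lemma 3), with union $(C\cup S)\setminus(T\cup D')$. As $|S\setminus T|=k+1-(k-\kappa)=\kappa+1$,
$$|C|-\Big|\bigcup\mathcal F\Big|=|Y|+|C\cap D'|+|Y_{D'}|-(\kappa+1).$$
With $|Y|=\beta+d_C-1$ this equals $\beta+d_C+d_{D'}+|C\cap D'|-1-\kappa\ge|C\cap D'|\ge1$ if $D'$ is not nested, and $\beta+d_C+|D'|-2-\kappa\ge\beta+|D'|-1\ge1$ if $D'$ is nested. So $|\bigcup\mathcal F|<\mu$. In Case 0 this is a contradiction. In Case 1, $O\subseteq R\subseteq D'\cup T$, and Lemma 5 (with $u=t'$, $v=x'$) gives a tight family in $W$ with union smaller than $\mu$, a contradiction. $\square$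

**Step 4: a non-nested end has a large $\omega$.**

**(27)** *If $D'$ is not nested, then $d_C+d_{D'}\ge\kappa+1$; if moreover $F'$ is nested, then $d_C\ge\kappa+1$.*

Proof. If $F'\subseteq C$: the family $\{K:K\subseteq C\}$ does not contain $D'$, so it is odd; its union avoids $t'$ and its neighbourhood lies in $(S\cap T)\cup Y\cup\{t'\}$. By (9), $\beta+k+1\le(k-\kappa)+(\beta+d_C-1)+1$, so $d_C\ge\kappa+1$. If $F'\not\subseteq C$: let $P=C\cap D'\ni t'$ and let $P'$ be $P$ or $P\setminus\{t'\}$, whichever is odd. The sets $K\subseteq C$ are different from $D',F'$, so $\{P'\}\cup\{K:K\subseteq C\}$ is an odd family. Its union lies in $C\setminus\{x'\}$, and its neighbourhood in $(S\cap T)\cup Y\cup Y_{D'}\cup\{z\}$, with $z=x'$ if $P'=P$ and $z=t'$ otherwise. By (9), $1+\beta+k+1\le(k-\kappa)+(\beta+d_C-1)+(1+d_{D'})+1$, so $d_C+d_{D'}\ge\kappa+1$. $\square$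

**Step 5: the two cases for $D$.** The vertex $v_0$ now does its work. As $v_0t\ne e$ and $t\in D$, we have $v_0\in D\cup T$.

*Case A: $D$ is not nested.* By (27) and (26) with $D'=D$: Case 1 holds, $d_C+d_D=\kappa+1$, and there is $K_1\ne D$ with $W\cap M_{K_1}=\emptyset$. So $S\cap T\cap W=\emptyset$, hence $v_0\notin T$, and $v_0\in Y_D$.

We claim $d_D\ge1$. If $d_D=0$, then $Y_D=\{v_0\}$ and $|D\cap R|$ is even by (25). The set $D\setminus\{t\}$ splits into $\{v_0\}\cup(D\cap R)$, which is odd, and $(C\cap D)\setminus\{t\}$. These are nonadjacent, since $t$ is the only neighbour of $v_0$ in $C$. So $o(G[D]-t)\ge1$, contradicting Lemma 2 with $Z=\{t\}$.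

If $F$ is nested, (27) gives $d_C\ge\kappa+1$, so $d_D=0$, a contradiction. If $F$ is not nested, (27) and (26) with $D'=F$ give $K_2\ne F$ with $K_2\cap R\ne\emptyset$ such that all terms of (24) other than $d_C,d_F,\theta,d_{K_2}$ vanish. As $d_D\ge1$, $K_2=D$. So $W\cap M_D=\emptyset$; but $v_0\in Y_D\cap W\subseteq M_D$, a contradiction.

*Case B: $D$ is nested.* Then $v_0\notin C\supseteq D$, so $v_0\in T$, i.e. $v_0\in S\cap T\cap W$. If $F$ is not nested, (27) and (26) with $D'=F$ give $K_1$ with $W\cap M_{K_1}=\emptyset$, while $v_0\in S\cap T\subseteq M_{K_1}$, a contradiction. If $F$ is nested, consider $\{K:K\subseteq C\}\setminus\{D\}$, which contains $F$. It is an odd family with union smaller than $\mu$. Its neighbourhood lies in $((S\cap T)\setminus\{v_0\})\cup Y\cup\{t\}$, because the only neighbour $t$ of $v_0$ in $C$ lies in $D$. By (9), $\beta-1+k+1\le(k-\kappa-1)+(\beta+d_C-1)+1$, so $d_C\ge\kappa+1$. Then (26) with $D'=D$ (nested) gives $K_1$ with $W\cap M_{K_1}=\emptyset$, again contradicting $v_0\in S\cap T\cap W$.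

All cases are contradictory, so (†) is false: some vertex of $W$ has degree at most $k+1$, and by (5) exactly $k+1$. This proves Theorem 2, and with it Theorem 1. $\blacksquare$

## 11. An equivalent form: a deletable edge in $G[W]$

Theorem 2 needs only the edges inside $W$ to be critical, and it locates the vertex of degree $k+1$ in $W$. Using (5), its contrapositive reads as follows.

**Corollary.** Let $k\ge1$ and let $G$ be $k$-fc. If every vertex of $W$ has degree at least $k+2$ (in particular if $\delta(G)\ge k+2$), then some edge $e$ of $G[W]$ can be deleted so that $G-e$ is still $k$-fc.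

The bound $k+2$ cannot be replaced by $k+1$. By (5) applied to $G-e$, every edge incident with a vertex of degree $k+1$ is critical; so, for example, no edge of $K_{k+2}$ can be deleted.
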